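# Asymptotic property C for extensions of countable groups

## Two parallel lines at scales 2 and 3

Take two copies of the integers, $X=\mathbb Z\times\{0,1\}$, with the metric
$$d\big((n,\varepsilon),(n',\varepsilon')\big)=|n-n'|+|\varepsilon-\varepsilon'| .$$
We want to cover $X$ by two families of sets, $\mathcal U_1$ and $\mathcal U_2$. All sets should have diameter below some common bound. Distinct members of $\mathcal U_1$ should be at distance at least $2$, and distinct members of $\mathcal U_2$ at distance at least $3$.

One line alone is easy. On line $0$ the blocks
$$A_k=\{4k,4k+1,4k+2\}\times\{0\},\qquad k\in\mathbb Z,$$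
are at mutual distance at least $2$, and they miss only the points $(4k+3,0)$. So let us treat line $1$ in the same way, with the shifted blocks $\{4k+2,4k+3,4k+4\}\times\{1\}$, and put both collections into $\mathcal U_1$. Members on different lines are now too close: $(4k+2,0)$ is at distance $1$ from $(4k+2,1)$. The natural repair is to merge sets that are at distance less than $2$. But the merging never ends. From $A_k$ we step at $(4k+2,0)$ up to line $1$, walk to $(4k+4,1)$, and step down to $(4k+4,0)\in A_{k+1}$. Everything merges into one unbounded set.

The remedy is to treat line $1$ *after* line $0$, at a scale that takes the size of the blocks $A_k$ into account. They have diameter $2$. Choose blocks on line $1$ that are at mutual distance $6=2\cdot 2+2$: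
$$B_k=\{8k+2,8k+3,8k+4\}\times\{1\}.$$
Now $B_k$ touches $A_{2k}$ (at first coordinate $8k+2$) and $A_{2k+1}$ (at $8k+4$), and the merged sets are
$$C_k=A_{2k}\cup B_k\cup A_{2k+1}.$$
Every $A_k$ and every $B_k$ lies in exactly one of them. The set $C_k$ has diameter $6$: the extreme points on line $0$ are $8k$ and $8k+6$, and a point of $B_k$ is at distance at most $4+1$ from a point of $A_{2k}\cup A_{2k+1}$. Between $C_k$ and $C_{k+1}$ the smallest distances are $2$ on line $0$ (from $8k+6$ to $8k+8$), $6$ on line $1$, and $5$ across the lines (from $(8k+4,1)$ to $(8k+8,0)$, and from $(8k+6,0)$ to $(8k+10,1)$). So $\mathcal U_1=\{C_k\}$ has members at mutual distance at least $2$.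

The uncovered points are $(8k+3,0)$, $(8k+7,0)$, and $(n,1)$ with $8k+5\le n\le 8k+9$. Let $\mathcal U_2$ consist of
$$D_k=\{(8k+3,0)\},\qquad D_k'=\big(\{8k+5,\dots,8k+9\}\times\{1\}\big)\cup\{(8k+7,0)\}.$$
Here $D_k'$ has diameter $4$. The point $(8k+3,0)$ is at distance $3$ from $(8k+5,1)$ and from $(8k+1,1)$, and at distance $4$ from $(8k+7,0)$ and $(8k-1,0)$. Consecutive sets $D'_k$ and $D'_{k+1}$ are at distance $4$, and different $D_k$ are at distance at least $8$. So the members of $\mathcal U_2$ are at mutual distance at least $3$, and we are done.

The space $X$ is the group $\mathbb Z\times\mathbb Z/2$. The map $(n,\varepsilon)\mapsto\varepsilon$ is a homomorphism with kernel $\mathbb Z$, and the two lines are the cosets of this kernel. We know how to cover one coset, and we had to make the covers of the two cosets compatible. In general there are infinitely many cosets, arranged like the points of the quotient group, and one may be allowed any finite number of families, with scales growing as fast as an opponent likes. Suppose the kernel and the quotient can each be covered in this sense. Must the whole group be coverable?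

## Asymptotic property C and the theorem on extensions

**Definition (families).** Let $X$ be a metric space. A family $\mathcal U$ of subsets of $X$ is *uniformly bounded* if $\sup_{U\in\mathcal U}\operatorname{diam}U<\infty$, and *$R$-disjoint*, for $R>0$, if $\operatorname{dist}(U,U')\ge R$ for all distinct $U,U'\in\mathcal U$.

We always discard empty members; a family itself may be empty. Since $R>0$, the members of an $R$-disjoint family are pairwise disjoint sets. Balls $B(z,E)$ are closed.

**Definition (asymptotic property C).** A metric space $X$ has *asymptotic property C* (Dranishnikov), abbreviated APC, if for every sequence $R_1\le R_2\le R_3\le\cdots$ of positive reals there are $n\in\mathbb N$ and families $\mathcal U_1,\dots,\mathcal U_n$ of subsets of $X$ that together cover $X$, such that each $\mathcal U_i$ is uniformly bounded and $R_i$-disjoint.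

The order of the quantifiers matters: $n$ may depend on the whole sequence. Compare this with asymptotic dimension. One has $\operatorname{asdim}X\le k$ if for every $R>0$ there are $k+1$ uniformly bounded $R$-disjoint families covering $X$. If $\operatorname{asdim}X\le k$, then $X$ has APC: take the $k+1$ families at scale $R_{k+1}$, which are then $R_i$-disjoint for every $i\le k+1$. For instance, in $\mathbb Z$ with an integer $N\ge R_2$, the intervals $\{qN,\dots,qN+N-1\}$ with $q$ even form one $N$-disjoint family and those with $q$ odd form another.

APC passes to subspaces: intersect all members with the subspace. It is also a coarse invariant.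

**Groups as metric spaces.** All groups are countable, not necessarily finitely generated. Each carries a proper left-invariant metric $d$, where *proper* means that balls are finite. Such a metric exists on every countable group. It is determined by its length function $\ell(g)=d(1,g)$ via $d(g,g')=\ell(g^{-1}g')$. For example, on the infinite direct sum $\bigoplus_{\mathbb N}\mathbb Z$ one may take $\ell(x)=\sum_i i\,|x_i|$: if $\ell(x)\le E$, then $x_i=0$ for $i>E$ and the other coordinates are bounded, so balls are finite. Subgroups carry the restricted metric, which is again proper and left-invariant.

Proper left-invariant metrics on one group are unique up to coarse equivalence, so APC does not depend on the choice. Here is a direct check. Let $\ell,\ell'$ be two such length functions and suppose that APC holds for $\ell$. Given $R_1\le R_2\le\cdots$, let $S_i=1+\max\{\ell(h):\ell'(h)\le R_i\}$. This is a maximum over a finite nonempty set, and $S_i$ is nondecreasing. If $\ell'(u^{-1}v)<R_i$ then $\ell(u^{-1}v)<S_i$, so families that are $S_i$-disjoint for $\ell$ are $R_i$-disjoint for $\ell'$. If a set has $\ell$-diameter at most $b$, its $\ell'$-diameter is at most $\max\{\ell'(h):\ell(h)\le b\}<\infty$. So APC holds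 for $\ell'$.

The following is known: if $1\to K\to G\to H\to1$ is exact, $\operatorname{asdim}K<\infty$ and $H$ has APC, then $G$ has APC. The question of what happens when $K$ is only assumed to have APC comes from G. Bell and A. Nagórko, "On stability of asymptotic property C for products and some group extensions", arXiv:1607.05181 (2016). The answer is yes.

**Theorem 1.** Let $f:G\to H$ be a homomorphism of countable groups such that $H$ and $\ker f$ have APC. Then $G$ has APC.

A case to keep in mind is $\mathbb Z\wr\mathbb Z\to\mathbb Z$, with kernel $\bigoplus_{\mathbb Z}\mathbb Z$. The kernel contains $\mathbb Z^k$ for every $k$, and $\operatorname{asdim}\mathbb Z^k=k$, so its asymptotic dimension is infinite.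

## Fibers over a base of bounded geometry

Very little group theory is needed. We isolate what is used.

**Definition (uniform APC).** A family of metric spaces $\{P_z\}_{z\in Z}$ has *APC uniformly* if for every sequence $\rho_1\le\rho_2\le\cdots$ of positive reals there are $n$ and $b<\infty$ such that each $P_z$ is covered by families $\mathcal W_1,\dots,\mathcal W_n$, where $\mathcal W_i$ is $\rho_i$-disjoint and all members have diameter at most $b$.

The point is that $n$ and $b$ do not depend on $z$. If all $P_z$ are isometric to one space with APC, the property holds. Another example is the family of two-point spaces $P_k=\{0,k\}\subset\mathbb Z$, $k\ge1$. Here $n=1$ and $b=\rho_1$ work: use two singletons if $k\ge\rho_1$, and the whole space otherwise.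

**Theorem 2.** Let $X,Z$ be metric spaces and $f:X\to Z$ a map such that:

* (a) $Z$ has APC, and $c(E):=\sup_{z\in Z}|B(z,E)|<\infty$ for every $E\ge0$;
* (b) there is a nondecreasing $s:(0,\infty)\to(0,\infty)$ such that $d(x,x')<r$ implies $d(f(x),f(x'))<s(r)$;
* (c) the fibers $P_z:=f^{-1}(z)$, $z\in Z$, have APC uniformly.

Then $X$ has APC.

We will use (b) in its contrapositive form: if $d(f(x),f(x'))\ge s(r)$, then $d(x,x')\ge r$. Points of $X$ over far-apart points of $Z$ are far apart.

**Theorem 2 implies Theorem 1.** The purpose of this step is to choose a metric on the quotient for which (a), (b) and (c) are all evident. Replace $H$ by $f(G)$, which has APC as a subspace of $H$; so $f$ is onto. Let $K=\ker f$, let $\ell$ be the length function of a proper left-invariant metric on $G$, and put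
$$\ell_H(h)=\min\{\ell(g):f(g)=h\}.$$
The minimum is attained because balls in $G$ are finite. We check that $\ell_H$ is a proper length function.

* If $\ell_H(h)=0$, then $h=f(g)$ with $\ell(g)=0$, so $g=1$ and $h=1$; and $\ell_H(1)=0$.
* If $g$ is a minimizer for $h$, then $f(g^{-1})=h^{-1}$ and $\ell(g^{-1})=\ell(g)$, so $\ell_H(h^{-1})\le\ell_H(h)$. By symmetry equality holds.
* If $g,g'$ are minimizers for $h,h'$, then $\ell_H(hh')\le\ell(gg')\le\ell_H(h)+\ell_H(h')$.
* The set $\{\ell_H\le E\}=f(\{\ell\le E\})$ is finite.

So $d_H(h,h')=\ell_H(h^{-1}h')$ is a proper left-invariant metric on $H$, and $H$ has APC for it by the independence of the metric. Now apply Theorem 2 with $X=G$ and $Z=(H,d_H)$.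

* (a) By left invariance $|B(h,E)|=|B(1,E)|<\infty$ for every $h$.
* (b) We have $d_H(f(g),f(g'))=\ell_H(f(g^{-1}g'))\le\ell(g^{-1}g')=d(g,g')$, so $s(r)=r$ works.
* (c) The fiber over $f(g)$ is the coset $gK$, and left translation by $g$ is an isometry $K\to gK$. So all fibers are isometric to $K$, which has APC.

Hence $G$ has APC. $\square$

It remains to prove Theorem 2.

## Finite bases, and fresh indices for every fiber

Suppose first that $Z=\{z_1,\dots,z_c\}$ is finite. Given $R_1\le R_2\le\cdots$, feed the whole sequence to the fiber $P_{z_1}$; it uses indices $1,\dots,n_1$. Feed $R_{n_1+1}\le R_{n_1+2}\le\cdots$ to $P_{z_2}$; it uses indices $n_1+1,\dots,n_1+n_2$. Continue. Different fibers never share an index, so no compatibility is needed, and after $c$ steps $X$ is covered by finitely many families. In the two-line example this would cost four families instead of two.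

If $Z$ is infinite, only finitely many indices may be used, so infinitely many fibers must share an index. By (b), fibers over points of $Z$ at distance at least $s(R_j)$ can share the index $j$ for free. So it is natural to cover $Z$ by families of clusters, using APC of $Z$ at scales $s(R_j)$. Fibers over different clusters of the same family can then share the index, but fibers over the same cluster cannot do so for free. A cluster of diameter at most $E$ has at most $c(E)$ points. As in the two-line example, we handle them one after another, with growing scales. The next lemma is the general form of that computation.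

## Gluing one fiber to what is already built

**Definition (components).** For $r>0$, an *$r$-chain* in a set $Q$ is a finite sequence of points of $Q$ with consecutive distances $<r$. The *$r$-components* of $Q$ are the classes of the relation "joined by an $r$-chain in $Q$".

Distinct $r$-components of $Q$ are at distance at least $r$, since two points of $Q$ at distance less than $r$ form an $r$-chain. In $\mathbb Z$, the set $\{0,1,2,5,6\}$ has $3$-components $\{0,1,2\}$ and $\{5,6\}$, and it is a single $4$-component.

**Lemma 3.** Let $r>0$ and $\beta,b\ge0$. Let $O\subset X$ have all $r$-components of diameter $\le\beta$. Let $\mathcal A$ be a $\rho$-disjoint family of subsets of $X$ of diameter $\le b$, where $\rho\ge2r+\beta$. Then every $r$-component of $O\cup\bigcup\mathcal A$ has diameter $\le b+2(r+\beta)$.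

In the two-line example, $r=2$, $O=\bigcup_kA_k$, $\beta=2$, $\rho=6$ and $b=2$. The lemma bounds the diameters by $10$; the true value was $6$.

*Proof.* Let $C$ be an $r$-component of $O\cup\bigcup\mathcal A$. An $r$-chain in $O\cup\bigcup\mathcal A$ joining two points of $C$ stays in $C$.

**Step 1: the case where $C$ misses $\mathcal A$.** If $C\cap\bigcup\mathcal A=\emptyset$, then $C\subset O$, and any two points of $C$ are joined by an $r$-chain in $C\subset O$. So $C$ lies in one $r$-component of $O$ and $\operatorname{diam}C\le\beta$.

**Step 2: $C$ cannot meet two members of $\mathcal A$.** This is what keeps the merging from running on. Suppose it does. Then there is an $r$-chain $x_0,\dots,x_t$ in $C$ containing points of two different members. Choose $p<q$ with $q-p$ minimal such that $x_p$ and $x_q$ lie in different members of $\mathcal A$. No intermediate point $x_i$, $p<i<q$, lies in $\bigcup\mathcal A$. Indeed, the member containing such an $x_i$ would differ from the member of $x_p$ or from the member of $x_q$, and $(p,i)$ or $(i,q)$ would be a pair with a smaller difference.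

If $q=p+1$, then $d(x_p,x_q)<r<\rho$, contradicting $\rho$-disjointness. Otherwise $x_{p+1},\dots,x_{q-1}$ is an $r$-chain in $O$, so these points lie in a single $r$-component of $O$, and
$$d(x_p,x_q)\le d(x_p,x_{p+1})+d(x_{p+1},x_{q-1})+d(x_{q-1},x_q)<r+\beta+r\le\rho,$$
again a contradiction.

**Step 3: the case where $C$ meets exactly one member $A$.** We show that $C$ stays near $A$. Let $x\in C\setminus A$. Follow an $r$-chain in $C$ from $x$ to a point of $A$ until it first enters $A$. The points before that lie in $C\setminus A$. They lie in no other member of $\mathcal A$, hence in $O$, and they form an $r$-chain there, so they lie in one $r$-component of $O$. The last of them is within $\beta$ of $x$ and at distance less than $r$ from a point of $A$. So every point of $C$ is within $\beta+r$ of a point of $A$, and $\operatorname{diam}C\le b+2(r+\beta)$. $\square$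

## A bounded number of families per fiber, and where an unbounded number breaks the scheme

Let us see how far clusters and Lemma 3 go on their own. Assume (a) and (b), and replace (c) by the stronger assumption that for some fixed $k$ and every $\rho>0$ there is $b(\rho)<\infty$ such that each $P_z$ is covered by $k+1$ families that are $\rho$-disjoint with members of diameter $\le b(\rho)$. For groups this says $\operatorname{asdim}K\le k$. Let $Z\neq\emptyset$ and let $R_1\le R_2\le\cdots$ be given.

Cut the indices into blocks $J_l=\{(l-1)(k+1)+1,\dots,l(k+1)\}$ and let $r_l=R_{l(k+1)}$, the largest scale of the block. Apply APC of $Z$ to $s(r_1)\le s(r_2)\le\cdots$. We get families $\mathcal T_1,\dots,\mathcal T_m$ covering $Z$, with $\mathcal T_l$ being $s(r_l)$-disjoint and all members of diameter at most some $E$. Remove from each $T\in\mathcal T_l$ the points covered by $\mathcal T_1,\dots,\mathcal T_{l-1}$, so that all clusters together partition $Z$. Each has at most $c=c(E)$ points, so color the points of $Z$ by $1,\dots,c$, injectively on each cluster.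

Fix $l$ and put $\beta_0=0$. For $a=1,\dots,c$ let $\rho_a=2r_l+\beta_{a-1}$ and $\beta_a=b(\rho_a)+2(r_l+\beta_{a-1})$. For each $z$ of color $a$ in a cluster of $\mathcal T_l$, cover $P_z$ by $k+1$ families $\mathcal W^z_0,\dots,\mathcal W_k^z$ at scale $\rho_a$. For fixed $i$ and $T\in\mathcal T_l$, add the sets $\bigcup\mathcal W^z_i$, $z\in T$, in the order of the colors. By Lemma 3, applied at most $c$ times, all $r_l$-components of $\bigcup_{z\in T}\bigcup\mathcal W^z_i$ have diameter at most $\beta_c$. Let the family with the index $(l-1)(k+1)+1+i$ consist of all these components, for all $T\in\mathcal T_l$. Components from the same $T$ are at distance at least $r_l$. Components from different clusters of $\mathcal T_l$ are at distance at least $r_l$ by (b). So the family is $R_j$-disjoint for its index $j\in J_l$, and together the families cover $X$. This proves the known case $\operatorname{asdim}K<\infty$.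

Now suppose the fibers only have APC uniformly. The size of $J_l$ had to be fixed *before* the base was clustered, since the clusters of $\mathcal T_l$ must be $s(R_j)$-separated for every $j\in J_l$. But $E$ and $c$ come out of the clustering, and the scales $\rho_a$ come after that. The number of families that a fiber needs when the scales start at $\rho_a$ depends on $\rho_a$, hence on data that did not exist when $J_l$ was fixed. No fixed size is safe: if $\operatorname{asdim}K=\infty$, then for every $q$ there is a scale $\rho$ at which $q$ uniformly bounded $\rho$-disjoint families do not cover $K$. Using indices beyond $J_l$ does not help, because their scales may exceed $r_l$, and fibers over different clusters of $\mathcal T_l$ are only known to be $r_l$ apart.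

The way out is to ask less of one clustering. A clustering can always dispose of *one* family per fiber, at the cost of one index per $\mathcal T_l$. So we let it absorb only the last family of each fiber. The other families of the fibers over a color class are left to new clusterings of that class, which use reserved indices of their own. To organize this, we consider covers in which some families are still *local*, meaning that they live in a single fiber and no compatibility between fibers is required, and we remove local families one at a time, from the last to the first.

## Covers with $n$ local families in each fiber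

From now on the hypotheses of Theorem 2 hold, and we fix $R_1\le R_2\le\cdots$. For a finite nondecreasing sequence $\sigma=(\rho_1,\dots,\rho_n)$ of positive reals, $n\ge0$, let $S(\sigma)$ be the following statement.

> For every $A\subset Z$ and every infinite $M\subset\mathbb N$ there are a finite $F\subset M$, families $\mathcal U_j$ $(j\in F)$ of subsets of $X$, for each $z\in A$ families $\mathcal W^z_1,\dots,\mathcal W^z_n$ of subsets of $P_z$, and $b<\infty$, such that
>
> 1. each $\mathcal U_j$ is $R_j$-disjoint, and each $\mathcal W^z_i$ is $\rho_i$-disjoint;
> 2. all members of all these families have diameter $\le b$;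
> 3. for every $z\in A$, $P_z$ is covered by $\mathcal W_1^z\cup\dots\cup\mathcal W_n^z\cup\bigcup_{j\in F}\mathcal U_j$.

The families $\mathcal U_j$ are global, with indices taken from $M$. The $\mathcal W_i^z$ are local. The single bound $b$ serves all $z\in A$ at once. The quantifier over $M$ lets us reserve index sets, and the quantifier over $A$ lets us work on color classes.

The two ends of the scale are as follows. The statement $S(\emptyset)$, for the empty sequence, has no local families; with $A=Z$ and $M=\mathbb N$ it gives the cover we want. At the other end, call $\sigma$ *good* if there is $b<\infty$ such that every $P_z$ $(z\in Z)$ is covered by families $\mathcal W_1^z,\dots,\mathcal W_n^z$, with $\mathcal W_i^z$ being $\rho_i$-disjoint and members of diameter $\le b$. If $\sigma$ is good, then $S(\sigma)$ holds with $F=\emptyset$. For example, if the fibers are all isometric to $\mathbb Z$, every sequence of length $2$ is good.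

## Absorbing the last local family

**Lemma 4.** If $S(\rho_1,\dots,\rho_n,\rho)$ holds for every $\rho>0$ with $\rho\ge\rho_n$ (no second condition if $n=0$), then $S(\rho_1,\dots,\rho_n)$ holds.

The hypothesis is used for several values of $\rho$, each chosen after the previous application has returned its bound. The first $n$ scales are the same in all applications. This is why all fibers, whatever cluster and color they belong to, come out with local families at the same scales $\rho_1,\dots,\rho_n$.

*Proof.* Let $A\subset Z$ and an infinite $M\subset\mathbb N$ be given. If $A=\emptyset$, take $F=\emptyset$. Let $A\ne\emptyset$.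

**Step 1: reserve indices.** We will use one index per family of clusters, and infinitely many must be set aside for each application of the hypothesis, since we do not know in advance how many each will need. Split $M$ into countably many infinite sets: one of them is listed as $j_1<j_2<\cdots$, and the others are called $M_{l,a}$ $(l,a\in\mathbb N)$. All these sets are pairwise disjoint.

**Step 2: cluster the base.** The purpose is to find classes of base points whose fibers can be treated together. The subspace $A\subset Z$ has APC. Apply it to the sequence $s(R_{j_1})\le s(R_{j_2})\le\cdots$, which is nondecreasing because $s$, $(R_j)$ and $(j_l)$ are. We get $m$ and families $\mathcal T_1,\dots,\mathcal T_m$ covering $A$, where $\mathcal T_l$ is $s(R_{j_l})$-disjoint and all members have diameter at most some $E$. Replace each $T\in\mathcal T_l$ by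
$$T\setminus\bigcup_{l'<l}\bigcup\mathcal T_{l'} ,$$
where the original families are meant on the right, and discard empty sets. Disjointness and diameter bounds survive. Now all the sets $T$, for all $l$, partition $A$: members of one $\mathcal T_l$ are pairwise disjoint since $s(R_{j_l})>0$, and members of different families are disjoint by construction. Each $T$ lies in a ball $B(z,E)$ with $z\in T$, so it has at most $c:=c(E)$ points. Choose $a:A\to\{1,\dots,c\}$ injective on each $T$, and put
$$A_{l,a}=\Big\{z\in\bigcup\mathcal T_l:\ a(z)=a\Big\}.$$
The sets $A_{l,a}$ $(1\le l\le m,\ 1\le a\le c)$ partition $A$. Some of them may be empty, which does no harm.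

**Step 3: cover the fibers color by color.** Each color uses a scale for its last local family that is large compared with everything built from the earlier colors. Fix $l$, write $r=r_l=R_{j_l}$, and put $\beta_{l,0}=0$. For $a=1,2,\dots,c$ in this order, let
$$\rho_{l,a}=\max(\rho_n,\;2r+\beta_{l,a-1})\qquad(\text{omit }\rho_n\text{ if }n=0). \tag{1}$$
Then $\rho_{l,a}\ge\rho_n$, so $S(\rho_1,\dots,\rho_n,\rho_{l,a})$ holds by hypothesis. Apply it to the set $A_{l,a}$ and the index set $M_{l,a}$. This gives

* a finite $F_{l,a}\subset M_{l,a}$ and families $\mathcal U_j$ $(j\in F_{l,a})$;
* families $\mathcal W^z_1,\dots,\mathcal W^z_{n+1}$ for each $z\in A_{l,a}$, with $\mathcal W^z_i$ being $\rho_i$-disjoint for $i\le n$ and $\mathcal W^z_{n+1}$ being $\rho_{l,a}$-disjoint;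
* a bound $b_{l,a}$ for the diameters of all their members.

Put
$$\beta_{l,a}=b_{l,a}+2(r+\beta_{l,a-1}). \tag{2}$$
There is no circularity: $\rho_{l,a}$ uses only $\beta_{l,a-1}$, which uses only the bounds returned for earlier colors.

**Step 4: glue the last local families inside each cluster.** We show that the merging stays bounded. For $T\in\mathcal T_l$ and $0\le a\le c$, let
$$Q_T^{a}=\bigcup\Big\{\bigcup\mathcal W^z_{n+1}:\ z\in T,\ a(z)\le a\Big\}\subset f^{-1}(T).$$

*Claim: all $r_l$-components of $Q_T^a$ have diameter $\le\beta_{l,a}$.* We use induction on $a$. For $a=0$ the set is empty. Let $a\ge1$.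

* If no $z\in T$ has $a(z)=a$, then $Q_T^a=Q_T^{a-1}$, and $\beta_{l,a}\ge\beta_{l,a-1}$ by (2).
* Otherwise there is exactly one such $z$, because $a$ is injective on $T$, and $Q_T^a=Q_T^{a-1}\cup\bigcup\mathcal W^z_{n+1}$. Apply Lemma 3 with $O=Q_T^{a-1}$, $\beta=\beta_{l,a-1}$, $\mathcal A=\mathcal W^z_{n+1}$, $b=b_{l,a}$ and $\rho=\rho_{l,a}$. The condition $\rho\ge2r+\beta$ holds by (1), and the resulting bound is exactly $\beta_{l,a}$ by (2).

**Step 5: define the new global family with index $j_l$.** Let $\mathcal U_{j_l}$ consist of all $r_l$-components of all sets $Q_T^{c}$, $T\in\mathcal T_l$. By Step 4 its members have diameter $\le\beta_{l,c}$. It is $R_{j_l}$-disjoint: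

* distinct components of the same $Q^c_T$ are at distance $\ge r_l=R_{j_l}$;
* if $x\in Q_T^c$ and $x'\in Q_{T'}^c$ with $T\ne T'$ in $\mathcal T_l$, then $f(x)\in T$ and $f(x')\in T'$, so $d(f(x),f(x'))\ge s(R_{j_l})$, and hence $d(x,x')\ge R_{j_l}$ by (b).

**Step 6: verify $S(\rho_1,\dots,\rho_n)$ for $A$ and $M$.** Carry out Steps 3 to 5 for each $l=1,\dots,m$, and let
$$F=\{j_1,\dots,j_m\}\cup\bigcup_{l\le m,\,a\le c}F_{l,a},$$
a finite subset of $M$. The index sets on the right are pairwise disjoint, so each $\mathcal U_j$, $j\in F$, has been defined exactly once, and it is $R_j$-disjoint. For $z\in A$ keep $\mathcal W_1^z,\dots,\mathcal W_n^z$, where $\mathcal W_i^z$ is $\rho_i$-disjoint. This gives (1.) of the statement. For (2.), all diameters are bounded by the maximum of the finitely many numbers $b_{l,a}$ and $\beta_{l,c}$. For (3.), let $z\in A_{l,a}$. Then $P_z$ is covered by $\mathcal W^z_1,\dots,\mathcal W^z_n$, by $\mathcal W^z_{n+1}$, and by the $\mathcal U_j$ with $j\in F_{l,a}$. The union of $\mathcal W^z_{n+1}$ lies in $Q_T^c$ for the cluster $T\ni z$, hence in $\bigcup\mathcal U_{j_l}$. So $S(\rho_1,\dots,\rho_n)$ holds. $\square$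

## No infinite sequence of failures

**End of the proof of Theorem 2.** First we show that $S(\emptyset)$ holds. Suppose it fails. By Lemma 4 with $n=0$, there is $\rho_1>0$ such that $S(\rho_1)$ fails. By Lemma 4 with $n=1$, there is $\rho_2\ge\rho_1$ such that $S(\rho_1,\rho_2)$ fails. Continuing, we obtain an infinite sequence $\rho_1\le\rho_2\le\cdots$ such that $S(\rho_1,\dots,\rho_n)$ fails for every $n$. Since $S$ holds for good sequences, no $(\rho_1,\dots,\rho_n)$ is good. But uniform APC of the fibers, applied to this sequence $(\rho_i)$, says that $(\rho_1,\dots,\rho_n)$ is good for some $n$. This is a contradiction.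

Now apply $S(\emptyset)$ with $A=Z$ and $M=\mathbb N$. It gives a finite $F\subset\mathbb N$ and uniformly bounded $R_j$-disjoint families $\mathcal U_j$ $(j\in F)$ covering $\bigcup_{z\in Z}P_z=X$. Put $\mathcal U_j=\emptyset$ for $j\le\max F$ with $j\notin F$. Then $\mathcal U_1,\dots,\mathcal U_{\max F}$ are as required. (If $F=\emptyset$, then $X=\emptyset$ and there is nothing to do.) Since $(R_i)$ was arbitrary, $X$ has APC. $\blacksquare$

With the reduction given earlier, this proves Theorem 1.

It is worth unrolling the argument once, for fibers isometric to $\mathbb Z$. Every $(\rho_1,\rho_2)$ is good, so $S(\rho_1,\rho_2)$ always holds. Lemma 4 gives $S(\rho_1)$ for every $\rho_1$, and then $S(\emptyset)$. Read from the outside, the base is clustered; for each class $A_{l,a}$ in turn a scale $\rho_{l,a}$ is chosen; then $A_{l,a}$ is clustered *again*, with indices from $M_{l,a}$, in order to absorb the second families of its fibers; the first families, at scale $\rho_{l,a}$, are absorbed by the outer clustering. For general fibers the depth of this nesting varies from branch to branch. No bound on it is needed, only that every branch ends, and that is what uniform APC provides.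

## Coarse fibrations, group actions and solvable groups

**Corollary 5 (coarse fibering theorem).** Let $f:X\to Y$ be a map such that $\sup\{d(f(x),f(x')):d(x,x')<r\}<\infty$ for all $r$. Let $Y$ have APC, and let $Z\subset Y$ be $\varepsilon$-dense (every $y\in Y$ is within $\varepsilon$ of $Z$) with $\sup_{z\in Z}|B(z,E)\cap Z|<\infty$ for all $E$. If the sets $f^{-1}(B(z,\varepsilon))$, $z\in Z$, have APC uniformly for this one $\varepsilon$, then $X$ has APC.

*Proof.* We move the values of $f$ into $Z$. Choose $p:Y\to Z$ with $d(y,p(y))\le\varepsilon$ and apply Theorem 2 to $p\circ f:X\to Z$.

* (a) $Z$ has APC as a subspace of $Y$, and its balls are bounded in size by hypothesis.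
* (b) Put $s(r)=1+2\varepsilon+\sup\{d(f(x),f(x')):d(x,x')<r\}$, with $\sup\emptyset=0$. This is positive, finite and nondecreasing. If $d(x,x')<r$, then $d(pf(x),pf(x'))\le2\varepsilon+d(f(x),f(x'))<s(r)$.
* (c) If $pf(x)=z$, then $d(f(x),z)\le\varepsilon$, so $(p\circ f)^{-1}(z)\subset f^{-1}(B(z,\varepsilon))$. Uniform APC passes to subsets by intersecting all members with them.

$\square$

**Corollary 6 (actions; normality is not needed).** Let a countable group $G$ act by isometries on a metric space, and let $x_0$ be a point whose orbit $Gx_0$ has finite balls and has APC. If the stabilizer of $x_0$ has APC, so does $G$.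

*Proof.* Apply Theorem 2 to $f(g)=gx_0$ and $Z=Gx_0$.

* (a) $G$ acts transitively by isometries on $Z$, so $|B(z,E)\cap Z|$ does not depend on $z$. It is finite by hypothesis.
* (b) If $d(g,g')<r$, then $\ell(g^{-1}g')<r$ and
$$d(gx_0,g'x_0)=d(x_0,g^{-1}g'x_0)\le\max_{\ell(h)\le r}d(x_0,hx_0)<\infty .$$
So $s(r)=1+\max_{\ell(h)\le r}d(x_0,hx_0)$ works.
* (c) The fiber over $gx_0$ is the left coset of the stabilizer that contains $g$. Left translation makes it isometric to the stabilizer.

$\square$

**Corollary 7.** APC for countable groups is closed under extensions. If a countable group has a finite subnormal series whose factors each have APC, then it has APC. In particular every countable solvable group has APC (for example $\mathbb Z\wr\mathbb Z$), and so does every group with a finite subnormal series whose factors are each countable abelian, countable locally finite, or countable of finite asymptotic dimension.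

*Proof.* The first sentence is Theorem 1 for the quotient map. For the second, let $1=G_0\lhd G_1\lhd\cdots\lhd G_k=G$ have factors with APC. If $G_{i-1}$ has APC, apply Theorem 1 to $G_i\to G_i/G_{i-1}$, whose kernel is $G_{i-1}$; so $G_i$ has APC. A solvable group has the derived series, with abelian factors. It remains to see that the three listed kinds of factors have APC.

*Locally finite groups.* Given $R_1\le R_2\le\cdots$, let $L$ be the subgroup generated by the finite set $\{\ell\le R_1\}$. It is finite. If $u\in gL$ and $v\in g'L$ with $d(u,v)<R_1$, then $u^{-1}v\in L$, so $gL=g'L$. Hence the left cosets of $L$ form an $R_1$-disjoint cover. All of them have the diameter of $L$. So $n=1$ suffices.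

*Finite asymptotic dimension.* If $\operatorname{asdim}\le k$, apply the definition at scale $R_{k+1}$, as noted above.

*Abelian groups.* Let $A$ be countable abelian. A maximal $\mathbb Z$-independent subset generates a free abelian subgroup $B$ of at most countable rank. By maximality every element of $A$ has a nonzero multiple in $B$, so $A/B$ is torsion. A finitely generated torsion abelian group is finite, so $A/B$ is locally finite and has APC. The group $B$ embeds in $\bigoplus_{\mathbb N}\mathbb Z$, which has APC by T. Yamauchi, *Asymptotic property C of the countable direct sum of the integers*, Topology Appl. 184 (2015), 50–53. So $B$ has APC, and $A$ has APC by Theorem 1. $\square$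

## Kernel and image when the total group has APC

If $G$ has APC, then $\ker f$ has APC, since APC passes to subspaces. So for $f:G\to H$ with $f(G)$ having APC, Theorem 1 becomes an equivalence: $G$ has APC if and only if $\ker f$ has APC.

The image need not inherit APC from $G$. Every countable group is a quotient of the free group of countable rank, which has asymptotic dimension $1$ and so has APC. On the other hand, there are countable groups without Yu's property A (Gromov, *Random walk in random groups*, GAFA 13 (2003); Osajda, *Small cancellation labellings of some infinite graphs and applications*, Acta Math. 225 (2020)), and for bounded geometry spaces APC implies property A (Dranishnikov, *Asymptotic topology*, Russian Math. Surveys 55 (2000)). A countable group without property A is therefore a quotient, without APC, of a group with APC.
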